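# Moving Legendrians at arbitrarily small cost

## 1. Raising a circle by height one in $J^1S^1$

Let $S^1=\mathbb R/\mathbb Z$ and let $J^1S^1=S^1\times\mathbb R\times\mathbb R$ have coordinates $(x,y,z)$ and contact form $\alpha_0=dz-y\,dx$. A curve in it is Legendrian when $dz=y\,dx$ along it. Two Legendrian circles are easy to see: $Z_0(q)=(q,0,0)$ and $Z_1(q)=(q,0,1)$. We want to move $Z_0$ to $Z_1$ through Legendrian immersions $i_t$. At time $t$ we pay the rate $\max_q|h_t(q)|$, where $h_t=\alpha_0(\partial_ti_t)$.

**The straight push.** For $i_t(q)=(q,0,t)$ the velocity is $\partial_z$, so $h_t=1$ and the total cost is $1$.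

**Moving through graphs.** For a function $f$ on $S^1$ the map $j^1f(q)=(q,f'(q),f(q))$ is Legendrian. Let $f_t$ run from $f_0=0$ to $f_1=1$, and allow a reparametrization by diffeomorphisms $\chi_t$ with $\chi_0=\mathrm{id}$. The family is $i_t=j^1f_t\circ\chi_t$, and
$$h_t(q)=\frac{d}{dt}\bigl[f_t(\chi_t(q))\bigr]-f_t'(\chi_t(q))\,\dot\chi_t(q)=(\partial_tf_t)(\chi_t(q)).$$
So the cost is $\int_0^1\max|\partial_tf_t|\,dt\ge\max|f_1-f_0|=1$. As long as we stay among graphs, nothing beats the straight push.

**Leaving graphs.** Two small computations suggest that height and cost need not go together. First, if $c$ is a Legendrian curve, then $c_s=c+(s,0,0)$ is Legendrian with $h_s=-y(c)$, so a horizontal translation by distance $1$ costs $\max|y(c)|$. Second, consider $m$ turns of a circle of radius $r$ in the $xy$-plane,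
$$s\mapsto\Bigl(r-r\cos s,\ r\sin s,\ r^2\bigl(\tfrac s2-\tfrac{\sin 2s}4\bigr)\Bigr),\qquad 0\le s\le2\pi m .$$
Here $y\,dx=r^2\sin^2 s\,ds$, so the curve is Legendrian. It climbs by $m\pi r^2$. With $r=1/\sqrt{\pi m}$ it climbs by exactly $1$, while $|y|\le r$. Translating this spiral by distance $1$ costs only $r$, which is as small as we like.

So a Legendrian may pass from height $0$ to height $1$ inside a region where horizontal motion is almost free. Can $Z_0$ be brought to $Z_1$ for less than $1$? For less than any $\varepsilon$? Or does some lower bound survive?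

In dimension zero it does. Let $Y=\mathbb R$, $\alpha=dz$, and let $\Lambda$ be a point. Every path from $z_0$ to $z_1$ has $h_t=\dot z$, so the infimum of the costs is $|z_0-z_1|$. There is no horizontal direction to exploit.

## 2. Contact Hamiltonian, length and pseudo-distance

All manifolds, maps and families are smooth. Let $(Y^{2n+1},\alpha)$ be a contact manifold with contact form $\alpha$, $n\ge1$; $Y$ need not be compact. Let $\Lambda^n$ be a non-empty closed manifold. A Legendrian immersion is an immersion $i:\Lambda\to Y$ with $i^*\alpha=0$.

**Definition (regular homotopy, Hamiltonian, length).** A *Legendrian regular homotopy* (in these notes, a *homotopy*) is a smooth family of Legendrian immersions $i_t:\Lambda\to Y$, $t\in[0,1]$. Its *Hamiltonian* is $h_t(q)=\alpha_{i_t(q)}(\partial_ti_t(q))$, and its length is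
$$\mathrm{length}_\alpha(i_t)=\int_0^1\max_{q\in\Lambda}|h_t(q)|\,dt .$$
We use the same words for families $\mathbb R^n\to J^1\mathbb R^n$ which are constant in $t$ outside a compact set.

Self-intersections are allowed at every time. For example, a translation family $c+(s,0,0)$ of one part of a curve may push that part through another part.

**Definition (pseudo-distance).** Let $\mathscr I=\mathscr I(\Lambda)$ be the space of Legendrian immersions modulo reparametrization by diffeomorphisms of $\Lambda$. For $[j_0],[j_1]\in\mathscr I$ put
$$\mathrm{dist}_{\mathscr I,\alpha}([j_0],[j_1])=\inf\{\mathrm{length}_\alpha(i_t):\ i_0=j_0\circ\sigma,\ i_1=j_1\circ\sigma'\},$$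
the infimum being over homotopies $i_t$ and diffeomorphisms $\sigma,\sigma'$ of $\Lambda$, with $\inf\emptyset=+\infty$. It is also written $\mathrm{dist}_{\alpha,\mathscr I}$.

The value $+\infty$ does occur. A Legendrian immersion $S^1\to J^1\mathbb R$ projects to an immersed closed curve in the $xy$-plane with $\oint y\,dx=0$, because $\partial_z$ is never tangent to $\ker\alpha_0$. Conversely, every immersed closed plane curve with $\oint y\,dx=0$ lifts. The rotation number is preserved by regular homotopies, and up to sign by reparametrization. A figure eight with lobes of equal area has rotation number $0$. Adding a small kink to it and enlarging one lobe to restore $\oint y\,dx=0$ gives rotation number $\pm1$. The two lifts are at distance $+\infty$.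

**Definition (isotopy classes, non-degeneracy).** Let $\mathscr E\subset\mathscr I$ be the subset of embeddings and $\mathscr E=\mathscr E_1\cup\mathscr E_2\cup\cdots$ its decomposition into Legendrian isotopy classes. The restriction of $\mathrm{dist}_{\mathscr I,\alpha}$ to $\mathscr E_k$ is *non-degenerate* if $\mathrm{dist}_{\mathscr I,\alpha}(a,b)>0$ for all distinct $a,b\in\mathscr E_k$; here $\mathscr E_k$ is required to have more than one element.

In Dylan Cant, "Remarks on the oscillation energy of Legendrian isotopies", arXiv:2301.06205 (2023), the source of the problem, one asks whether $\mathrm{dist}_{\alpha,\mathscr I}$ is non-degenerate on any isotopy class $\mathscr E_k$. A dichotomy is known: on each $\mathscr E_k$ the pseudo-distance is either identically zero or non-degenerate. We shall not use it.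

**Rules for Hamiltonians.** The following rules will be used constantly.

1. A time change $i_{\beta(t)}$ has Hamiltonian $\beta'(t)h_{\beta(t)}$, so length does not change under monotone time changes. Choosing $\beta=0$ near $0$ and $\beta=1$ near $1$, we may assume that a homotopy is constant in $t$ near its ends. Homotopies can then be concatenated smoothly, and lengths add.
2. If $F$ is a local diffeomorphism with $F^*\alpha=\mu\alpha_0$, $\mu$ nowhere zero, and $i_t$ is Legendrian for $\alpha_0$ with Hamiltonian $h_t$, then $F\circ i_t$ is Legendrian for $\alpha$ with Hamiltonian $\mu(i_t)h_t$.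
3. If $i$ is a fixed Legendrian immersion and $\chi_t$ are diffeomorphisms, then $i\circ\chi_t$ has Hamiltonian $0$, because its velocity is tangent to the Legendrian.

**Jet spaces.** On $J^1\mathbb R^n$ we write base coordinates $(x,w)\in\mathbb R\times\mathbb R^{n-1}$, fiber coordinates $(y,v)$ and height $z$, with $\alpha_0=dz-y\,dx-v\cdot dw$. For a function $g$ on the base, the *shear* $S_g$ adds $j^1g$:
$$S_g(x,w,y,v,z)=(x,w,y+g_x,v+g_w,z+g).$$
Then $S_g^*\alpha_0=\alpha_0+dg-g_x\,dx-g_w\cdot dw=\alpha_0$. For $\lambda>0$, the *dilation* $D_\lambda$ multiplies $y,v,z$ by $\lambda$, and $D_\lambda^*\alpha_0=\lambda\alpha_0$. For instance, $S_g\circ j^1f=j^1(f+g)$ and $D_\lambda\circ j^1f=j^1(\lambda f)$. Shears exist in the same way on $J^1\Lambda$ with its canonical form, also called $\alpha_0$.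

## 3. The pseudo-distance takes only the values $0$ and $+\infty$

**Theorem A (answer: no).** For every $(Y^{2n+1},\alpha)$ with $n\ge1$ and every non-empty closed $\Lambda^n$: if $j_0,j_1$ are regularly homotopic through Legendrian immersions, then $\mathrm{dist}_{\mathscr I,\alpha}([j_0],[j_1])=0$. Hence $\mathrm{dist}_{\mathscr I,\alpha}$ vanishes identically on every isotopy class $\mathscr E_k$, and there is no $\mathscr E_k$ with more than one element on which it is non-degenerate. More precisely, $\mathrm{dist}_{\mathscr I,\alpha}(a,b)=0$ if $a,b$ have representatives that are regularly homotopic through Legendrian immersions, and $\mathrm{dist}_{\mathscr I,\alpha}(a,b)=+\infty$ otherwise.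

**Theorem B (strong form).** Let $j_t$, $t\in[0,1]$, be a Legendrian regular homotopy $\Lambda\to Y$, let $d$ be a distance on $Y$ inducing its topology, and let $\varepsilon>0$. Then there is a Legendrian regular homotopy $k_t$ with $k_0=j_0$ and $k_1=j_1$ (same parametrizations) such that for all $t\in[0,1]$, $q\in\Lambda$,
$$|\alpha(\partial_tk_t(q))|<\varepsilon,\qquad d(k_t(q),j_t(q))<\varepsilon .$$

**Theorem B implies Theorem A.** If $j_0,j_1$ are regularly homotopic, Theorem B gives for every $\varepsilon>0$ a homotopy from $j_0$ to $j_1$ of length $<\varepsilon$; take $\sigma=\sigma'=\mathrm{id}$. So the distance is $0$. Two elements of one $\mathscr E_k$ have representatives joined by a Legendrian isotopy, which is a regular homotopy, so their distance is $0$. Finally, if $\mathrm{dist}_{\mathscr I,\alpha}([j_0],[j_1])<\infty$, some homotopy runs from $j_0\circ\sigma$ to $j_1\circ\sigma'$, and these are regularly homotopic representatives. If there are none, the infimum is over the empty set and equals $+\infty$. $\square$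

It remains to prove Theorem B. We work first in $J^1\mathbb R$, then in $J^1\mathbb R^n$, then near one immersion in $Y$, and finally along the whole family.

## 4. A long flat segment at height one in $J^1\mathbb R$

The spiral of Section 1 suggests the plan. Grow from the zero section a very thin finger that follows a spiral of $m$ turns of size $\rho$, with $m\rho^2\sim1$, until its tip sits at height $1$. Thin fingers are cheap. Then translate one side of the finger horizontally by distance $1$, which costs about $\rho$, and let the tip stretch into a long segment at height $1$.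

**Lemma 1.** For every $\varepsilon>0$ there is a family of Legendrian immersions $e_t:\mathbb R\to J^1\mathbb R$, $t\in[0,1]$, with:

1. $e_0(u)=(u,0,0)$ for all $u$; $e_t(u)=(u,0,0)$ for $u\notin[-1,4]$; and for $u\in[-1,4]$ the $x$-coordinate of $e_t(u)$ lies in $[-1,5]$;
2. $|\alpha_0(\partial_te_t(u))|\le\varepsilon$ for all $t,u$;
3. if the $x$-coordinate of $e_1(u)$ lies in $[\frac14,\frac34]$, then $e_1(u)$ has $y=0$, $z=1$.

*Proof.*

**Step 1: the spiral.** This step fixes the curve that the finger will follow. We use a rounded square rather than a circle, because a straight piece will make the tip exactly flat. Fix a smooth simple closed curve $c_0\subset[0,2]\times[-1,1]$ containing $\{0\}\times[-\frac12,\frac12]$, and let $A$ be the area it bounds. For a large integer $m$ put $\rho=(mA)^{-1/2}$, so that $m\rho^2A=1$. Take $m$ so large that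
$$\rho<\tfrac1{12},\qquad 8\rho\le\varepsilon. \tag{1}$$
Let $\gamma:\mathbb R\to\mathbb R^2$ be the periodic unit-speed clockwise parametrization of $\rho c_0$ with $\gamma(s)=(0,s)$ for $|s|\le\rho/2$; going up on the left side is indeed clockwise. Let $\ell$ be its period and $L=m\ell$. For a clockwise curve, $\oint y\,dx$ is the enclosed area, by Green's theorem, so
$$\int_0^L\gamma^*(y\,dx)=m\rho^2A=1. \tag{2}$$

**Step 2: an area-preserving strip around the spiral.** We want coordinates in which "follow the spiral" means "increase $y$". Let $T=\gamma'$ and let $n=(T_y,-T_x)$ be the right normal. Then $\det(n,T)=T_x^2+T_y^2=1$. Write $T'=\kappa n$. Since $n$ is $T$ turned by $-90^\circ$, and $n$ turned by $-90^\circ$ is $-T$, we get $n'=-\kappa T$. Let $0<\delta<\min(\rho/4,\,1/(4\max|\kappa|))$. On the strip $(-\delta,\delta)\times\mathbb R$ put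
$$\psi(x,y)=\gamma(y)+\xi(x,y)\,n(y),\qquad \xi=\frac{2x}{1+\sqrt{1-2\kappa(y)x}} .$$
Since $|2\kappa x|<\frac12$, the root is real, $\xi$ is smooth and $|\xi|\le2|x|$. The function $\xi$ solves $\xi-\kappa\xi^2/2=x$. Differentiating in $x$ gives $\xi_x(1-\kappa\xi)=1$. Now $\partial_x\psi=\xi_xn$ and $\partial_y\psi=T+\xi_yn-\kappa\xi T=(1-\kappa\xi)T+\xi_yn$, so
$$\det(\partial_x\psi,\partial_y\psi)=\xi_x(1-\kappa\xi)\det(n,T)=1,$$
that is, $\psi^*(dx\wedge dy)=dx\wedge dy$. Two further properties:

* For $|y|<\rho/2$ we have $\gamma(y)=(0,y)$, $\kappa=0$, $\xi=x$ and $n=(1,0)$, so $\psi(x,y)=(x,y)$. By periodicity, $\psi(x,y)=(x,y-L)$ for $|y-L|<\rho/2$.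
* The image of $\psi$ lies within $2\delta<\rho/2$ of $\rho c_0\subset[0,2\rho]\times[-\rho,\rho]$, hence in $[-\rho,3\rho]\times[-2\rho,2\rho]$.

**Step 3: the contact lift $\Psi$.** This step computes how much height the strip gains. The form $\psi^*(y\,dx)-y\,dx$ is closed because $\psi$ preserves $dx\wedge dy$, and the strip is simply connected. Let $S$ be its primitive with $S(0,0)=0$, and define on $(-\delta,\delta)\times\mathbb R\times\mathbb R$
$$\Psi(x,y,z)=(\psi(x,y),\,z+S(x,y)).$$
Then $\Psi^*\alpha_0=dz+dS-\psi^*(y\,dx)=\alpha_0$, and $\Psi$ is a local diffeomorphism. Where $|y|<\rho/2$ we have $dS=0$, so $S=0$ there; in particular $\Psi(x,0,0)=(x,0,0)$. Where $|y-L|<\rho/2$ we have $dS=(y-L)\,dx-y\,dx=-L\,dx$. Along $x=0$ the form $y\,dx$ vanishes, so $S(0,L)=\int_0^L\gamma^*(y\,dx)=1$ by (2). Hence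
$$S(x,L)=1-Lx. \tag{3}$$

**Step 4: a function that is small but steep.** The finger will be $\Psi$ of the graph of a function whose slope reaches $L$ while its size stays tiny. For small $\sigma>0$ choose even functions $a_1,a_2\ge0$ such that $a_1\le L$, $a_1=L$ on $[-\sigma,\sigma]$, $\operatorname{supp}a_1\subset[-2\sigma,2\sigma]$; and $a_2$ is supported in $2\sigma\le|x|\le\delta/2$, $a_2\le\rho/4$, $\int_0^\infty a_2=\int_0^\infty a_1\le2L\sigma$. This is possible when $\sigma$ is small, because then $2L\sigma<\frac\rho4(\frac\delta2-2\sigma)$. Put $G(x)=\int_0^x(a_1-a_2)$. It is odd, it rises to at most $2L\sigma$ on $[0,2\sigma]$, and it falls back to $0$ by $\delta/2$. So $G$ is supported in $[-\delta/2,\delta/2]$, and, for $\sigma$ small,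
$$|G|\le2L\sigma\le\varepsilon/4,\qquad G(x)=Lx\ \text{ for }|x|\le\sigma. \tag{4}$$

**Step 5: growing the finger.** This step reaches height $1$ at cost at most $\varepsilon/4$. For $t\in[0,1]$ let
$$i_t(u)=\Psi(u,tG'(u),tG(u))\ \ (|u|<\delta),\qquad i_t(u)=(u,0,0)\ \ (|u|\ge\delta/2).$$
On the overlap $G=0$ and $\Psi(u,0,0)=(u,0,0)$, so the definitions agree. Since $\Psi^*\alpha_0=\alpha_0$ and $\Psi$ is a local diffeomorphism, each $i_t$ is a Legendrian immersion. Its Hamiltonian is $\alpha_0(\partial_tj^1(tG))=G$ for $|u|<\delta$ and $0$ elsewhere. So $|h|\le\varepsilon/4$. Let $c=i_1$. For $|u|\le\sigma$, formulas (3) and (4) give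
$$c(u)=\Psi(u,L,Lu)=(u,\,0,\,Lu+1-Lu)=(u,0,1). \tag{5}$$
So $c$ runs along the zero section, winds up the spiral, passes a short flat tip at height $1$, winds down, and returns to the zero section. We also record: $c(u)=(u,0,0)$ for $|u|\ge\delta/2$; for $|u|<\delta$ the $x$-coordinate of $c(u)$ lies in $[-\rho,3\rho]$; and $|y(c(u))|\le2\rho$ everywhere.

**Step 6: sliding one side.** This step stretches the tip, at cost at most $\varepsilon/4$. Let $b:\mathbb R\to[0,1]$ be smooth with $b=0$ for $u\le-\sigma/2$ and for $u\ge4$; nondecreasing on $[-\frac\sigma2,\frac\sigma2]$; $b=1$ on $[\frac\sigma2,\frac12]$; and $-\frac12\le b'\le0$ on $[\frac12,4]$. The last is possible because the interval has length $\frac72>2$. For $s\in[0,1]$ put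
$$c_s(u)=c(u)+(s\,b(u),0,0).$$
We have $\alpha_0(\partial_uc_s)=\alpha_0(\partial_uc)-s\,b'(u)\,y(c(u))=-s\,b'\,y(c)$. Wherever $b'\ne0$, $u$ lies in $[-\frac\sigma2,\frac\sigma2]$ or in $[\frac12,4]$. There $c(u)=(u,0,\mathrm{const})$, by (5) or because $\frac12>\delta/2$. So $y(c)=0$, and $c_s$ is Legendrian. It is an immersion: where $b'=0$ we have $\partial_uc_s=\partial_uc\ne0$, and where $b'\ne0$ the $x$-component of $\partial_uc_s$ is $1+sb'\ge\frac12$. The sliding side may cross the other side, which is allowed. The Hamiltonian is $\alpha_0(b,0,0)=-b\,y(c)$, of absolute value at most $2\rho\le\varepsilon/4$ by (1).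

**Step 7: assembling and checking.** Let $\beta:[0,1]\to[0,1]$ be nondecreasing, $0$ near $0$, $1$ near $1$, with $\beta'\le2$. Put $e_t=i_{\beta(2t)}$ for $t\le\frac12$ and $e_t=c_{\beta(2t-1)}$ for $t\ge\frac12$. Time derivatives are multiplied by at most $4$, so (2) of the lemma holds. For (1): $e_0=i_0$ is the zero section; nothing moves for $u\notin[-1,4]$; and for $u\in[-1,4]$ the $x$-coordinate is either $u$ or a number in $[-\rho,3\rho]$, plus a number in $[0,1]$, so it is in $[-1,5]$. For (3), let $x(u)$ be the $x$-coordinate of $e_1(u)=c_1(u)$.

* If $u\le-\sigma/2$, then $b=0$, and $x(u)\le3\rho<\frac14$ (when $|u|<\delta$) or $x(u)=u<0$.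
* If $u\in[\frac\sigma2,\frac12]$, then $b=1$, and $x(u)\ge1-\rho>\frac34$.
* If $u\ge\frac12$, then $x(u)=u+b(u)$ is increasing with $x(\frac12)=\frac32$.

So $x(u)\in[\frac14,\frac34]$ forces $|u|<\sigma/2$, where $c_1(u)=(u+b(u),0,1)$ by (5). $\square$

## 5. Reaching $j^1g$ in $J^1\mathbb R^n$: one contactomorphism, used on a whole path

We want to reach the graph of a bump function $g$. Let
$$B=(\tfrac14,\tfrac34)\times\{|w|<1\}\subset\mathbb R^n,$$
fix $\tau:\mathbb R^{n-1}\to[0,1]$ smooth and compactly supported with $\tau=1$ on $|w|\le1$, and put $D=[-1,4]\times\operatorname{supp}\tau$, $D'=[-1,5]\times\operatorname{supp}\tau$. For $n=1$ there are no $w,v$, $\tau\equiv1$, $B=(\frac14,\frac34)$, $D=[-1,4]$ and $D'=[-1,5]$. Note $B\subset D\cap D'$.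

**Lemma 2.** Let $g\in C_c^\infty(\mathbb R^n)$ have support in $B$ and $|g|\le\frac12$. For every $\varepsilon>0$ there is a Legendrian regular homotopy $k_t:\mathbb R^n\to J^1\mathbb R^n$ from the zero section $k_0$ to $k_1=j^1g$, equal to the zero section outside $D$, with $k_t(D)$ lying over $D'$, and of length $<\varepsilon$.

Take $n=1$ to see the difficulty. By Lemma 1 we reach, almost for free, a curve $e_1$ whose part over $[\frac14,\frac34]$ is flat at height $1$. That part is isolated: over $\operatorname{supp}g$, the curve $e_1$ has no other points. The natural next move is to deform it in time by the flow $\varphi_s$ of a contact Hamiltonian equal to $g$ near height $1$ and $0$ near height $0$, and then to run Lemma 1 backwards. But the path $s\mapsto\varphi_s\circ e_1$ has Hamiltonian $g(x)$ at the points over $\operatorname{supp}g$ and $0$ at the others, so its length is $\max|g|$. (Every base point in $\operatorname{supp}g$ is attained, as $x(u)$ is continuous and goes from $-\infty$ to $+\infty$.) We have paid the price of the graph move and gained nothing.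

The way out is never to run the flow in time. Let $\varphi$ be the time-one map, and apply this one fixed map to the whole path $e_t$. The path $\varphi\circ e_t$ starts at the zero section, because $\varphi$ is the identity near height $0$, and costs at most a constant times the cost of $e_t$. The constant depends on $g$, but not on how cheap $e_t$ was. At its far end, on $e_1$, the map $\varphi$ cannot be distinguished from the shear $S_g$. So we may return along $S_g\circ e_{1-t}$, which ends at $S_g$ of the zero section, namely $j^1g$.

*Proof of Lemma 2.*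

**Step 1: from $\mathbb R$ to $\mathbb R^n$.** We need a version of Lemma 1 over $\mathbb R^n$ that is compactly supported in $w$ too. The device is to let the stopping time depend on $w$; the Legendrian condition then dictates $v$. Given $\varepsilon_1>0$, take $e_t$ from Lemma 1 for $\varepsilon_1$, with Hamiltonian $h_t(u)$, and define
$$I_t(u,w)=\bigl(e_{t\tau(w)}(u);\ w,\ v=t\,h_{t\tau(w)}(u)\nabla\tau(w)\bigr).$$
Since each $e_s$ is Legendrian, pulling back $dz-y\,dx$ by $(u,w)\mapsto e_{t\tau(w)}(u)$ leaves only the $ds$ part, with $s=t\tau(w)$, namely $h_{t\tau}\,t\,d\tau$. Hence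
$$I_t^*\alpha_0=h_{t\tau}\,t\,d\tau-v\cdot dw=0 .$$
A vector in $\ker dI_t$ has $dw=0$, and then $\partial_ue\,du=0$ gives $du=0$; so $I_t$ is an immersion. In the direction $\partial_t$ the $w$-coordinate does not move, so the Hamiltonian of $I_t$ is $\tau(w)\,h_{t\tau(w)}(u)$, of absolute value at most $\varepsilon_1$. The map $I_0$ is the zero section. Outside $D$, either $u\notin[-1,4]$, where $e_s(u)=(u,0,0)$ for all $s$ and so $h=0$, $v=0$; or $w\notin\operatorname{supp}\tau$, where $\tau=0$, $\nabla\tau=0$. In both cases $I_t$ equals the zero section. On $D$ it lies over $D'$ by Lemma 1(1).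

**Step 2: the contactomorphism $\varphi$.** It should look like $S_g$ near height $1$ and like the identity near height $0$. Let
$$K=\theta(z)\,\zeta(y,v)\,g(x,w),$$
with compactly supported cutoffs satisfying $\theta=0$ for $z\le\frac18$, $\theta=1$ on $[\frac14,2]$, and $\zeta=1$ on a ball around $0$ of radius greater than $\max|dg|$. Let $X$ be the contact vector field of $K$, determined by $\alpha_0(X)=K$ and $\iota_Xd\alpha_0=dK(\partial_z)\alpha_0-dK$. By Cartan's formula its Lie derivative satisfies $\mathcal L_X\alpha_0=dK(\partial_z)\,\alpha_0$. As $K$ has compact support, the flow is complete; let $\varphi$ be its time-one map. We need three facts.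

First, $\varphi^*\alpha_0=\Omega\alpha_0$, where $\Omega$ is the exponential of the integral of $dK(\partial_z)$ along the flow line, so $0<\Omega\le C$. The constant $C$ depends on $g,\theta,\zeta$ only, not on $\varepsilon_1$.

Second, $\varphi$ is the identity on $\{z\le\frac18\}$ and at all points over the complement of $\operatorname{supp}g$. Indeed $K$ and $dK$ vanish on both sets, so $X=0$ there. Being a bijection that fixes every point over the complement, $\varphi$ also maps the set of points over $\operatorname{supp}g$ to itself.

Third,
$$\varphi(x,w,0,0,1)=(x,w,g_x,g_w,1+g). \tag{6}$$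
In the region where $\theta\zeta=1$ near the point, $X=g\,\partial_z+g_x\,\partial_y+g_w\cdot\partial_v$: since $d\alpha_0=dx\wedge dy+\sum_i dw_i\wedge dv_i$, this field satisfies $\iota_Xd\alpha_0=-dg$, $\alpha_0(X)=g$, and there $dK(\partial_z)=0$. The curve $s\mapsto(x,w,sg_x,sg_w,1+sg)$, $s\in[0,1]$, stays in this region, because $|g|\le\frac12$ keeps the height in $[\frac12,\frac32]$ and $|s\,dg|\le\max|dg|$. So it is a flow line, and it ends at the right side of (6).

**Step 3: $\varphi\circ I_1=S_g\circ I_1$.** This is the meeting point of the two paths. If $I_1(u,w)$ lies over the complement of $\operatorname{supp}g$, both maps fix it. Otherwise its base point is in $\operatorname{supp}g\subset B$. Then $|w|<1$, so $\tau=1$ and $\nabla\tau=0$ at $w$. Thus $I_1(u,w)=(e_1(u);w,0)$, with the $x$-coordinate of $e_1(u)$ in $(\frac14,\frac34)$. By Lemma 1(3), $I_1(u,w)=(x,w,0,0,1)$ in the order $(x,w,y,v,z)$. By (6), $\varphi$ sends it to $(x,w,g_x,g_w,1+g)$, and so does $S_g$.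

**Step 4: the homotopy.** Concatenate
$$\varphi\circ I_t\quad\text{and then}\quad S_g\circ I_{1-t}.$$
The first goes from $\varphi\circ I_0=I_0$, as the zero section is in $\{z\le\frac18\}$, to $\varphi\circ I_1=S_g\circ I_1$. The second goes from there to $S_g\circ I_0=j^1g$. By rule 2 of Section 2 the length is at most $C\varepsilon_1+\varepsilon_1$, which is $<\varepsilon$ once $\varepsilon_1$ is small; this is where it matters that $C$ was fixed first. Outside $D$ the maps $I_t$ equal the zero section, where $\varphi$ is the identity, and $S_g$ is the identity over the complement of $\operatorname{supp}g\subset D$. So the homotopy is the zero section outside $D$. Finally, $\varphi$ and $S_g$ preserve the set of points over $\operatorname{supp}g\subset D'$ and fix all points over its complement, so $k_t(D)$ lies over $D'$. $\square$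

## 6. Staying near the graphs

The homotopy of Lemma 2 climbs to height about $1$, and its coordinate $v$ is not controlled. Later we shall have only a small neighborhood of the zero section at our disposal. We could shrink everything by $D_{1/M}$, but then we would reach only $j^1(g/M)$, with $M$ depending on $\varepsilon$. The remedy is that cost shrinks in the same proportion: $M$ shrunken moves, one after the other, cost no more than one original move.

**Lemma 3.** Let $g$ be as in Lemma 2 and let $W$ be a neighborhood of the zero section over $D'$ (in $J^1\mathbb R^n|_{D'}$). For every $\varepsilon>0$ there are an integer $M$ and a homotopy from the zero section to $j^1g$ of length $<\varepsilon$ which is a concatenation of pieces $S_{(l/M)g}\circ k^{(M)}_t$, $l=0,\dots,M-1$, where $k^{(M)}_t$ goes from the zero section to $j^1(g/M)$, equals the zero section outside $D$, and has $k_t^{(M)}(D)\subset W$.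

*Proof.* Take $k_t$ from Lemma 2 and put $k_t^{(M)}=D_{1/M}\circ k_t$. It goes from the zero section to $j^1(g/M)$, and its length is $<\varepsilon/M$ because $D_{1/M}^*\alpha_0=\frac1M\alpha_0$. The set $\bigcup_tk_t(D)$ is compact and lies over the compact set $D'$. Dividing its coordinates $y,v,z$ by $M$ brings it into $W$ for $M$ large. The piece $S_{(l/M)g}\circ k_t^{(M)}$ goes from $j^1(\frac lMg)$ to $j^1(\frac{l+1}Mg)$, so the pieces fit together. Shears preserve $\alpha_0$, so the total length is $<M\cdot\varepsilon/M=\varepsilon$. $\square$

## 7. From an immersion to nearby graphs over it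

Fix a Riemannian metric on $\Lambda$. Put $N_r=\{(q,p,z)\in J^1\Lambda:|p|<r,|z|<r\}$ and $\|f\|_1=\max(\sup|f|,\sup|df|)$.

**A model neighborhood of an immersion.** The purpose is to see a Legendrian immersion $i:\Lambda\to Y$ as the zero section. A tubular map of the normal bundle $i^*TY/T\Lambda$ extends $i$ to an immersion $E$ of a neighborhood of the zero section of that bundle into $Y$. Dimensions agree, so $E$ is a local diffeomorphism and $E^*\alpha$ is a contact form, for which the zero section is an embedded closed Legendrian. The Legendrian neighborhood theorem (Geiges, *An Introduction to Contact Topology*, Section 2.5) says that diffeomorphic closed Legendrians have contactomorphic neighborhoods, by a contactomorphism extending the given diffeomorphism. We apply it to this zero section and to the zero section of $J^1\Lambda$, and compose with $E$. We obtain $r_1>0$ and a local diffeomorphism $\Phi$ from a neighborhood of $\overline{N_{r_1}}$ into $Y$ with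
$$\Phi|_\Lambda=i,\qquad\Phi^*\alpha=\mu\alpha_0,\qquad0<|\mu|\le C_\Phi\ \text{ on }\overline{N_{r_1}}. \tag{7}$$

In the next statement the order of quantifiers is the point: $\nu$ is chosen before $\varepsilon$.

**Proposition 4.** Let $i,\Phi$ be as above and $\eta>0$. There is $\nu>0$ such that for every $f\in C^\infty(\Lambda)$ with $\|f\|_1<\nu$ and every $\varepsilon>0$ there is a Legendrian regular homotopy $k_t$ from $i$ to $\Phi\circ j^1f$ of length $<\varepsilon$ with $d(k_t(q),i(q))<\eta$ for all $t,q$.

*Proof.*

**Step 1: choosing $\nu$.** We fix all sizes in terms of $\Phi$ and $\eta$ only. By uniform continuity of $\Phi$ on the compact set $\overline{N_{r_1}}$, choose $r_0\in(0,\min(\frac12,r_1/3))$ and $\eta'>0$ such that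
$$d(\Phi(P),i(q))<\eta\quad\text{whenever }P\in N_{2r_0}\text{ lies over a point at distance}<\eta'\text{ from }q. \tag{8}$$
Choose finitely many open sets $U_1,\dots,U_Q\subset\Lambda$ of diameter $<\eta'$ with diffeomorphisms $U_b\cong\mathbb R^n$ such that the sets $B_b\subset U_b$ corresponding to $B$ cover $\Lambda$. To do so, take around each point a small coordinate ball, identify it with $\mathbb R^n$ so that the point goes into $B$, and use compactness. Let $\{\omega_b\}$ be a partition of unity with $\operatorname{supp}\omega_b\subset B_b$. For a function $f$ put $g_b=\omega_bf$ and $f_b=\sum_{a\le b}g_a$, so $f_0=0$ and $f_Q=f$. We have $|g_b|\le|f|$, $|f_b|\le|f|$ and $|df_b|\le|df|+|d(\omega_1+\dots+\omega_b)|\,|f|$. So we can choose $\nu$ such that $\|f\|_1<\nu$ implies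
$$\|f_b\|_1<r_0\quad\text{and}\quad|g_b|\le\tfrac12\quad\text{for all }b. \tag{9}$$

**Step 2: moving one bump at a time.** We go from $j^1f_{b-1}$ to $j^1f_b$ inside $N_{2r_0}$. The chart of $U_b$ gives $J^1U_b\cong J^1\mathbb R^n$, preserving canonical forms. Apply Lemma 3 to $g_b$, with $W$ the part of $N_{r_0}$ over the compact set corresponding to $D'$, and with $\varepsilon/(QC_\Phi)$ in place of $\varepsilon$. Source points outside the compact set corresponding to $D$ do not leave the zero section within a piece $k^{(M)}_t$. The shears $S_{(l/M)g_b}$ are the identity over the complement of $\operatorname{supp}g_b$, which lies in that compact set. So we may extend by the zero section outside $U_b$. Now apply the shear $S_{f_{b-1}}$. The result is a homotopy in $J^1\Lambda$ from $j^1f_{b-1}$ to $j^1(f_{b-1}+g_b)=j^1f_b$, of $\alpha_0$-length $<\varepsilon/(QC_\Phi)$.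

Each piece lies in $S_{f_{b-1}+(l/M)g_b}(N_{r_0})$. The function $f_{b-1}+\frac lMg_b=(1-\frac lM)f_{b-1}+\frac lMf_b$ is a convex combination of $f_{b-1}$ and $f_b$, so by (9) it has $\|\cdot\|_1<r_0$. Hence the piece lies in $N_{2r_0}$. A source point $q\notin U_b$ stays at $j^1f_{b-1}(q)$, over $q$. A source point $q\in U_b$ stays over $U_b$, so over points at distance $<\eta'$ from $q$.

**Step 3: assembling.** Concatenate over $b=1,\dots,Q$. Every stage begins at $j^1f_{b-1}$ with its standard parametrization, so $q$ is again over $q$, and displacements do not accumulate. Since $2r_0<r_1$, we may compose with $\Phi$. By (7) the length is at most $C_\Phi$ times the $\alpha_0$-length, hence $<\varepsilon$. The homotopy goes from $\Phi\circ j^10=i$ to $\Phi\circ j^1f$, and (8) gives $d(k_t(q),i(q))<\eta$. $\square$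

## 8. From one time to nearby times

**Proposition 5.** Let $j_t$ be a Legendrian regular homotopy, $t_0\in[0,1]$, $\eta>0$. There is $\delta>0$ such that for every $t\in[0,1]$ with $|t-t_0|<\delta$ and every $\varepsilon>0$ there is a Legendrian regular homotopy from $j_{t_0}$ to $j_t$ (exact parametrizations) of length $<\varepsilon$ staying pointwise within $d$-distance $\eta$ of $j_{t_0}$. Moreover $d(j_t(q),j_{t_0}(q))<\eta$ for these $t$ and all $q$.

*Proof.* Let $i=j_{t_0}$, with $\Phi$ as in (7).

**Step 1: lifting to $J^1\Lambda$.** We want to write $j_t=\Phi\circ\tilde j_t$ with $\tilde j_t$ near the zero section. Every $q\in\Lambda$ has a neighborhood $A_q$ of the point $0_q$ of the zero section which $\Phi$ maps diffeomorphically onto an open set. Choose a compact neighborhood $R_q$ of $q$ in $\Lambda$ whose zero section lies in $A_q$. For $t$ close to $t_0$ we have $j_t(R_q)\subset\Phi(A_q)$, and $(\Phi|_{A_q})^{-1}\circ j_t$ is a lift on $R_q$. Finitely many of the interiors of the $R_q$ cover $\Lambda$. On overlaps the lifts agree: for a fixed point, both are lifts of the same path in $t$ starting at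 the zero section. The set of $t$ where they agree contains $t_0$, is closed, and is open because $\Phi$ is locally injective. So for $|t-t_0|$ small there is a smooth family $\tilde j_t:\Lambda\to J^1\Lambda$ with $\Phi\circ\tilde j_t=j_t$ and $\tilde j_{t_0}$ the zero section.

**Step 2: the lifts are reparametrized graphs.** Since $\Phi^*\alpha=\mu\alpha_0$ with $\mu\ne0$, each $\tilde j_t$ is Legendrian, and it is $C^\infty$-close to the zero section for $t$ near $t_0$. Let $\pi:J^1\Lambda\to\Lambda$ be the projection and $\chi_t=\pi\circ\tilde j_t$. Then $\chi_{t_0}=\mathrm{id}$. On a closed manifold, maps $C^1$-close to the identity are diffeomorphisms, so $\chi_t$ is a diffeomorphism for $t$ near $t_0$. The map $\tilde j_t\circ\chi_t^{-1}$ is a Legendrian section $q\mapsto(q,p(q),f_t(q))$, and being Legendrian means $p=df_t$. Thus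
$$\tilde j_t=j^1f_t\circ\chi_t,\qquad\|f_t\|_1\to0\ \text{ as }t\to t_0. \tag{10}$$
The limit holds because $\|f_t\|_1$ is the largest value of $|z|$ and $|p|$ on $\tilde j_t(\Lambda)$.

**Step 3: the homotopy.** Take $\nu$ from Proposition 4 for $\eta$. If $t$ is so near $t_0$ that $\|f_t\|_1<\nu$, then for every $\varepsilon>0$ there is a homotopy of length $<\varepsilon$ from $j_{t_0}$ to $\Phi\circ j^1f_t$ within $\eta$ of $j_{t_0}$. To correct the parametrization, follow it by
$$s\mapsto\Phi\circ j^1f_t\circ\chi_s,\qquad s\text{ from }t_0\text{ to }t .$$
By rule 3 of Section 2 this has Hamiltonian $0$. It begins at $\Phi\circ j^1f_t$ and ends at $\Phi\circ\tilde j_t=j_t$. For $t$ close to $t_0$ the points $j^1f_t(\chi_s(q))$ are uniformly close to the zero section at $q$, so this part stays within $\eta$ of $j_{t_0}$ too. The last assertion is continuity of $j_t$ and compactness of $\Lambda$. All conditions on $|t-t_0|$ are independent of $\varepsilon$; together they define $\delta$. $\square$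

## 9. Proof of Theorem B

Only the assembly along $[0,1]$ is left. We subdivide time first and assign costs afterwards, which is legitimate because $\delta$ in Proposition 5 does not depend on the cost.

**Step 1: subdivision.** We cut $[0,1]$ into intervals on which Proposition 5 applies. For each $t_0\in[0,1]$ take $\delta(t_0)$ from Proposition 5 with $\eta=\varepsilon/2$. By Lebesgue's lemma there are $0=s_0<\dots<s_N=1$ and points $t_m^*$ such that $[s_{m-1},s_m]\subset(t_m^*-\delta(t_m^*),t_m^*+\delta(t_m^*))$ for each $m$. Put $\Delta_m=s_m-s_{m-1}$.

**Step 2: a cheap path on each interval.** We connect $j_{s_{m-1}}$ to $j_{s_m}$ through $j_{t_m^*}$. Use Proposition 5 backwards from $j_{s_{m-1}}$ to $j_{t_m^*}$ and forwards from $j_{t_m^*}$ to $j_{s_m}$, each time with length $<\varepsilon\Delta_m/4$. The result has length $<\varepsilon\Delta_m/2$, stays within $\varepsilon/2$ of $j_{t_m^*}$, and may be assumed constant near its ends.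

**Step 3: from small length to small Hamiltonian.** Theorem B asks for a pointwise bound at every time, so we adjust the speed. Parametrize the path of Step 2 by $\theta\in[0,1]$, and let $H(\theta)=\max_q|h_\theta(q)|$. It is continuous, with integral $<\varepsilon\Delta_m/2$. Choose a smooth $\tilde H>0$ with $\tilde H\ge H$ and $P=\int_0^1\tilde H\,d\theta<\varepsilon\Delta_m$; for instance, a smooth function within $c/2$ of $H+c$, with $c>0$ a small constant. In the new time $\int_0^\theta\tilde H\in[0,P]$ the Hamiltonian becomes $h_\theta/\tilde H(\theta)$, bounded by $1$. Rescaling $[0,P]$ affinely to $[s_{m-1},s_m]$ multiplies it by $P/\Delta_m<\varepsilon$. So on $[s_{m-1},s_m]$ the Hamiltonian is bounded by $P/\Delta_m<\varepsilon$.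

**Step 4: conclusion.** Concatenating over $m$, which is smooth because each path is constant near its ends, we get $k_t$ with $k_0=j_0$, $k_1=j_1$ and $|\alpha(\partial_tk_t)|<\varepsilon$. For $t\in[s_{m-1},s_m]$,
$$d(k_t(q),j_t(q))\le d(k_t(q),j_{t_m^*}(q))+d(j_{t_m^*}(q),j_t(q))<\tfrac\varepsilon2+\tfrac\varepsilon2=\varepsilon .$$
The second bound is the last assertion of Proposition 5. This proves Theorem B, and with it Theorem A. $\blacksquare$

For the two circles of Section 1 this means that $Z_0$ can be moved to $Z_1$ at cost less than any $\varepsilon>0$. Theorem B allows us to stay at every time within $\varepsilon$ of the straight push $(q,0,t)$, with $|h_t|<\varepsilon$ throughout. By the computation in Section 1, for $\varepsilon<1$ such a homotopy cannot consist of graphs only. The hypothesis $n\ge1$ cannot be dropped: for a point in $(\mathbb R,dz)$ the distance is $|z_0-z_1|$, which is non-degenerate.
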